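# Coding the Ising model below $\beta_c$ from finitely many letters per site, with exponential tails

Throughout, $|\cdot|$ is the $\ell^1$-norm on $\mathbb Z^d$, $B(v,k)=\{u:|u-v|\le k\}$, $B(k)=B(\mathbf 0,k)$, and $\mathrm{dist}$ is $\ell^1$-distance.

## 1. "Yes, because few letters are read": the guess at $\beta=0$ and for a biased coin

Put finitely many coin flips at each site of $\mathbb Z^d$. Can every site compute its Ising spin by the same rule, looking at the flips in a random ball around it whose radius has an exponential tail? The first guess is yes. In natural constructions a site reads only a few letters on average, so a finite supply per site, larger than the average demand, should be enough. We make the question precise and then test the guess.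

**Definition 1 (coding).** Let $X=(X_v)_{v\in\mathbb Z^d}$ and $Y=(Y_v)_{v\in\mathbb Z^d}$ be stationary random fields with values in measurable spaces $S$ and $S'$. A *coding* from $Y$ to $X$ is a measurable, translation-equivariant map $\varphi:S'^{\mathbb Z^d}\to S^{\mathbb Z^d}$ such that $\varphi(Y)$ and $X$ have the same distribution. The *coding radius* $R(y)$ is the minimal integer $r\ge0$ such that $\varphi(y')_{\mathbf 0}=\varphi(y)_{\mathbf 0}$ for almost all $y'$ agreeing with $y$ on $B(r)$, and $R(y)=\infty$ if there is no such $r$; put $R=R(Y)$. The coding is *finitary* if $R<\infty$ a.s. The field $X$ is a finitary factor of $Y$ *with exponential tails* if there is a coding with $\Pr(R\ge r)\le Ce^{-cr}$ for some $C,c>0$ and all $r\ge 0$. A process is *fv-ffiid* if it is a finitary factor of an i.i.d. process taking values in a finite set.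

Example: let $d=1$, let $Y$ be i.i.d. fair bits, and let $\varphi(y)_v$ be the parity of $\min\{k\ge0:y_{v+k}=1\}$. If $k_0$ is this minimum for $v=0$, then the letters in $B(k_0)$ determine $\varphi(y)_0$. If $r<k_0$, then an independent refresh of the letters outside $B(r)$ gives both parities with positive probability. So $R=k_0$ and $\Pr(R\ge r)=2^{-r}$.

**Definition 2 (Ising model).** A Gibbs measure for the ferromagnetic nearest-neighbor Ising model at inverse temperature $\beta>0$ is a probability $\mu$ on $\{-1,+1\}^{\mathbb Z^d}$ such that, for $X\sim\mu$ and every $v$,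
$$\Pr\big(X_v=\pm1\mid X|_{\mathbb Z^d\setminus\{v\}}\big)=\frac{\exp[\pm\beta\sum_{u\in N(v)}X_u]}{\exp[\beta\sum_{u\in N(v)}X_u]+\exp[-\beta\sum_{u\in N(v)}X_u]}\quad\text{a.s.},$$
where $N(v)$ is the set of nearest neighbors of $v$. For $\beta<\beta_c(d)$, the critical inverse temperature, the Gibbs measure is unique.

The question, posed in Yinon Spinka, "Finitary coding for the sub-critical Ising model with finite expected coding volume", arXiv:1801.02529 (2018), is: for $d\ge2$ and $\beta<\beta_c(d)$, is $\mu$ fv-ffiid with exponential tails? Two facts are known. With a finite-valued source one can have stretched-exponential tails, $\Pr(R\ge r)\le Ce^{-r^c}$. With a possibly infinite-valued i.i.d. source one can have exponential tails.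

**Test at $\beta=0$.** The formula then gives independent fair spins, and the identity is a coding with $R=0$. The guess holds, but nothing is tested.

**Test on a biased coin.** Take $d=1$ and let the target be i.i.d. with $\Pr(X_u=1)=\frac13$ and $\Pr(X_u=0)=\frac23$. The source consists of four fair bits per site, grouped into an *own pair* and a *shared pair*. Read $00$ as "output 1", read $01$ and $10$ as "output 0", and read $11$ as "try again". Given that a pair is not $11$, it outputs 1 with probability $\frac13$. The number of pairs that a site wants to read is unbounded, but the supply at a site is two pairs. So sites must lend letters to each other.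

The rule is as follows. A site is unresolved if its own pair is $11$. At time $t=1,2,\dots$ each unresolved site $u$ looks at the shared pair of $u+t$. If nobody has read that pair before, $u$ reads it, and $u$ becomes resolved unless the pair is $11$. At a fixed time, different sites look at different pairs. Who reads what at time $t$ is decided by the pairs read before time $t$, so a pair is fresh when it is read. Let the stream of $u$ be its own pair, then the shared pairs it reads, then independent auxiliary pairs. These streams are i.i.d. sequences of uniform pairs, independent over $u$. (Lemma 1 below proves this kind of statement in full. Its proof uses only that each letter is read at most once and that the readings at time $t$ are determined by letters read earlier, so it covers the present rule.) Let $\zeta_u$ be the number of initial $11$'s in the stream of $u$; this is the number of shared pairs that $u$ wants. The $\zeta_u$ are independent and $\Pr(\zeta_u\ge k)=4^{-k}$.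

Let $\tau$ be the time at which site $0$ becomes resolved, with $\tau=0$ if its own pair is not $11$. If $\tau>n$, then $0$ is unresolved when it looks at the letters $1,\dots,n+1$, so all of these have been read by the end of time $n+1$. A letter $w$ read at time $s$ by the site $u=w-s$ had the same past: $u$ was unresolved at times $1,\dots,s$, so the letters $u+1,\dots,w$ have all been read, the letter $u+s'$ at time $s'$ at the latest. Start from $\{1,\dots,n+1\}$ and keep adding, for each letter $w$ in the set, the letters $u+1,\dots,w$ belonging to its reader $u$. Each new letter was read at a strictly earlier time than the letter $w$ which brought it in, so this stops. The result is an interval $\mathcal G=\{-M+1,\dots,n+1\}$ with $g=M+n+1\ge n+1$ letters, all read, with all readers in $\{-M,\dots,n\}$. This set of readers has $g$ sites. Distinct letters serve distinct requests, so $\sum_{u=-M}^n\zeta_u\ge g$. Since $\mathbb E2^{\zeta_u}=\sum_{k\ge0}2^k\cdot\frac34\,4^{-k}=\frac32$, Markov's inequality gives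
$$\Pr(\tau>n)\le\sum_{g\ge n+1}\Big(\frac32\Big)^g2^{-g}=3\Big(\frac34\Big)^{n}.$$
Finally, the state of $u$ after time $t$ depends only on the source in $[u,u+t]$. Indeed, the letter $u+t$ was read at a time $s<t$ only by the site $u+t-s$, whose state depends inductively on $[u+t-s,u+t]$. So $R\le\tau$, and the biased coin passes the test with exponential tails.

The guess turns out to be right for the Ising model.

**Theorem A.** Let $d\ge2$ and $\beta<\beta_c(d)$. Then $\mu$ is fv-ffiid with exponential tails.

Two features of the coin will be missing. First, the requests of different sites will not be independent: a letter read at one site can create requests at neighboring sites. Second, the set $\mathcal G$ will not be an interval. Above there was one candidate set for each $g$; in general there are exponentially many.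

## 2. Random automata and a finite-size criterion

**Definition 3 (random automaton).** Let $d\ge1$, let $S,\mathbb A_0$ be finite sets, $\nu_0$ a probability on $\mathbb A_0$, $r\ge1$, and $f:S^{B(r)}\times\mathbb A_0^{B(r)}\to S$. For $a\in\mathbb A_0^{\mathbb Z^d}$ let $F_a(\xi)_v=f(\xi_{v+\cdot},a_{v+\cdot})$. Let $U_n=(U_{v,n})_v$, $n\ge1$, be i.i.d. fields with law $\nu_0^{\mathbb Z^d}$, and let
$$D(t)=\Pr\big(\xi\mapsto(F_{U_1}\circ\dots\circ F_{U_t})(\xi)_{\mathbf 0}\text{ is not constant on }S^{\mathbb Z^d}\big).$$
A stationary law $\mu$ on $S^{\mathbb Z^d}$ is *invariant* if $\xi\sim\mu$ independent of $U_1$ implies $F_{U_1}(\xi)\sim\mu$.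

Example: let $d=1$, $S=\{0,1\}$, $\mathbb A_0=\{0,1,*\}$ with $\nu_0(*)=p$ and $\nu_0(0)=\nu_0(1)=\frac{1-p}2$. Let $F_a(\xi)_v=a_v$ if $a_v\ne *$, and $F_a(\xi)_v=\xi_{v+1}$ if $a_v=*$. Here $r=1$. If $\xi$ is i.i.d. fair then so is $F_{U_1}(\xi)$, because different sites use different coordinates of $\xi$; so this law is invariant. The composition at $0$ depends on $\xi$ exactly when $U_{0,1}=U_{1,2}=\dots=U_{t-1,t}=*$, so $D(t)=p^t$.

**Theorem B (criterion).** If $\mu$ is invariant and $D(T)\le\frac14(5rT)^{-2d}$ for some $T\ge1$, then $\mu$ is fv-ffiid with exponential tails.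

For the second general result, recall that a *specification* on $\{\pm1\}^{\mathbb Z^d}$ is a family of laws $\pi^\eta_\Lambda$ on $\{\pm1\}^\Lambda$ ($\Lambda$ finite), extended by $\eta$ off $\Lambda$ and depending only on $\eta$ off $\Lambda$, which is *consistent*: for $\Lambda'\subset\Lambda$, drawing $\zeta$ from $\pi_\Lambda^\eta$ and then redrawing $\Lambda'$ from $\pi_{\Lambda'}^\zeta$ gives $\pi^\eta_\Lambda$ again. A *Gibbs measure* is a law under which the conditional law of $\xi_\Lambda$ given $\xi_{\Lambda^c}=\eta$ is $\pi_\Lambda^\eta$, for all finite $\Lambda$. For Ising, $\pi_\Lambda^\eta(\sigma)$ is proportional to $\exp\big(\beta\sum\sigma_x\sigma_y+\beta\sum\sigma_x\eta_z\big)$, where the sums run over nearest-neighbor pairs inside $\Lambda$ and over pairs $x\in\Lambda$, $z\notin\Lambda$. Superscripts $\pm$ mean $\eta\equiv\pm1$.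

**Theorem C (monotone fields).** Let $d\ge1$ and let $(\pi^\eta_\Lambda)$ be a translation-invariant Gibbs specification on $\{\pm1\}^{\mathbb Z^d}$ with single-site kernels $\pi_v^\eta(+1)=q\big((\eta_{v+u})_{u\in B(r)\setminus\mathbf 0}\big)$, $q$ nondecreasing with values in $(0,1)$. Suppose that, for $\Lambda_L=[-L,L]^d\cap\mathbb Z^d$,
$$\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})-\pi^-_{\Lambda_L}(\sigma_{\mathbf 0})\le C_0e^{-c_0L}\qquad(L\ge1).\tag{WSM}$$
Then the (unique) Gibbs measure is fv-ffiid with exponential tails.

Theorem A follows by checking (WSM). The next statement is not used for Theorem A; it says that exponential tails cannot be improved, and that they fail at $\beta_c$.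

**Proposition D (optimality).** Let $d\ge2$.
(i) If $\beta<\beta_c$, every coding from any i.i.d. process to $\mu$ satisfies $\Pr(R>r)\ge\frac13\langle\sigma_{\mathbf 0}\sigma_{(2r+1)e_1}\rangle\ge\frac13(\tanh\beta)^{2r+1}$ for all $r\ge0$.
(ii) At $\beta=\beta_c$ every coding from an i.i.d. process to the Gibbs measure has $\mathbb ER^d=\infty$, so exponential tails fail there.

Sections 3 to 8 prove Theorem B, Section 9 proves Theorem C, Section 10 proves Theorem A, and Section 11 proves Proposition D.

## 3. Coupling from the past in blocks, and why the stack cannot be coded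

This section builds $\mu$ from infinitely many letters per site. Fix $T$ as in Theorem B and put
$$m=rT,\quad\mathbb A=\mathbb A_0^T,\quad\nu=\nu_0^{\otimes T},\quad\delta=D(T),\quad b=|B(2m)|\le(4m+1)^d\le(5m)^d,\quad N=(2m+1)^d.$$
The hypothesis of Theorem B says $\delta\le\frac14(5m)^{-2d}$, so
$$\delta\le\frac1{4b^2}.\tag{1}$$

**Step 1: blocks of $T$ time steps.** For $x=(x^1,\dots,x^T)\in\mathbb A^{\mathbb Z^d}$ let $G_x=F_{x^1}\circ\dots\circ F_{x^T}$. Each $F$ has range $r$, so $G_x(\xi)_v$ depends only on $\xi|_{B(v,m)}$ and $x|_{B(v,m)}$. Let $V=(V_{u,j})_{u\in\mathbb Z^d,j\ge1}$ be i.i.d. with law $\nu$ and let $G_j=G_{V_{\cdot,j}}$. We call $(u,j)$ a *point* and $j$ its *level*. Call $(v,j)$ *bad* if $\xi\mapsto G_j(\xi)_v$ is not constant, and *good* otherwise. Badness of $(v,j)$ depends only on $V$ on $B(v,m)\times\{j\}$ and has probability $D(T)=\delta$. In the example of Section 2 with $T=1$, $(v,j)$ is bad iff $V_{v,j}=*$.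

**Step 2: bad chains control the dependence on the past.** A *bad chain from $v$ of length $k$* is $(v_1,\dots,v_k)$ with $v_1=v$, $|v_{i+1}-v_i|\le m$, and $(v_i,i)$ bad for all $i$. We claim that if there is no bad chain of length $k$ from $v$, then $(G_1\circ\dots\circ G_k)(\xi)_v$ does not depend on $\xi$. If $(v,1)$ is good this is clear, and this covers $k=1$. If $(v,1)$ is bad and $k\ge2$, then no $v'\in B(v,m)$ starts a bad chain of length $k-1$ on levels $2,\dots,k$. By induction, applied to these levels, $(G_2\circ\dots\circ G_k)(\xi)|_{B(v,m)}$ does not depend on $\xi$, hence neither does $G_1$ of it at $v$.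

**Step 3: the ideal field.** There are at most $b^{k-1}$ candidate chains of length $k$ from $v$, and different levels are independent, so a bad chain of length $k$ exists with probability at most $b^{k-1}\delta^k\to0$. Hence a.s. for some $k$ there is none, and then for all $k'\ge k$ the value $(G_1\circ\dots\circ G_{k'})(\xi)_v=(G_1\circ\dots\circ G_k)\big((G_{k+1}\circ\dots\circ G_{k'})(\xi)\big)_v$ is the same and is independent of $\xi$. So
$$X_v:=\lim_k(G_1\circ\dots\circ G_k)(\xi)_v$$
exists a.s., is eventually constant in $k$, and does not depend on $\xi$. Take $\xi\sim\mu$ independent of $V$. By invariance, applied to one map $F$ at a time, each $(G_1\circ\dots\circ G_k)(\xi)$ has law $\mu$, so $X\sim\mu$.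

**Step 4: the points needed by the origin.** Let $\mathcal N$ be the set of *needed* points: $(u,1)$ with $u\in B(m)$, and for $j\ge2$ the $(u,j)$ for which there are a bad chain $(v_1=\mathbf 0,\dots,v_{j-1})$, a site $v_j\in B(v_{j-1},m)$, and $u\in B(v_j,m)$. Three facts follow.

- If $(u,j)\in\mathcal N$ then $|u|\le jm$, since $|v_j|\le(j-1)m$.
- If $(v_1=\mathbf 0,\dots,v_j)$ is a bad chain, then $B(v_i,m)\times\{i\}\subset\mathcal N$ for $i\le j$. The same holds for the last site $v_j$ when only $(v_1,\dots,v_{j-1})$ is known to be a bad chain. So the badness of every possible continuation can be read from needed points, and the part of $\mathcal N$ at levels $\le j+1$ is determined by $V$ on the part of $\mathcal N$ at levels $\le j$.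
- If $\mathcal N$ has no point at level $k+1$, there is no bad chain of length $k$ from $\mathbf 0$. Then all later levels of $\mathcal N$ are empty too. Unfold $(G_1\circ\dots\circ G_k)(\xi)_{\mathbf 0}$ level by level: at a good $(v,i)$ the letters on $B(v,m)\times\{i\}$ give the value, and at a bad one we pass to $B(v,m)$ at level $i+1$. This shows that $X_{\mathbf 0}$ is a function of $V|_{\mathcal N}$.

So $X$ is a finitary factor of the i.i.d. process of infinite stacks $(V_{u,j})_{j\ge1}$, and the radius has exponential tails because $b\delta<1$.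

**Where the direct approach stops.** One would like to code the stacks themselves from a finite-valued process. If $\nu$ is not a point mass this is impossible. The first $k$ levels form an i.i.d. process of entropy $k\,h(\nu)$ per site, with $h(\nu)>0$. A factor has at most the entropy of its source, which is at most $\log|\text{alphabet}|$. So for large $k$ not even $k$ levels can be coded from a given finite alphabet, whatever the radius. Truncating the stack at $\kappa$ levels does not help either. If $\delta>0$, all of $(\mathbf 0,1),\dots,(\mathbf 0,\kappa)$ are bad with probability $\delta^\kappa>0$, so a positive density of sites may still need more letters.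

The way out is the one used for the coin. We never produce the whole stack. We keep $\kappa$ private levels, so that the sites with long chains are rare, and give each site one extra letter. All levels above $\kappa$ share these extra letters, and a letter is handed out only when a point is really asked for.

## 4. Handing out the extra letters

Fix $\kappa\ge1$; it is chosen in Section 8. The source is $Y_u=(Y_u^1,\dots,Y_u^\kappa,\tilde Y_u)\in\mathbb A^{\kappa+1}$, i.i.d. with law $\nu^{\otimes(\kappa+1)}$. It is finite-valued. Set $V_{u,i}=Y_u^i$ for $i\le\kappa$, and let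
$$\mathcal A=\{a:\exists\,v_1,\dots,v_\kappa=a,\ |v_{i+1}-v_i|\le m,\ (v_i,i)\text{ bad for }1\le i\le\kappa\}.$$
These are the endpoints of bad chains through the private levels. Let $K=4m$.

**The algorithm.** It builds sets $\mathcal D_t\subset\mathbb Z^d\times\{\kappa+1,\kappa+2,\dots\}$ of *revealed points*, values of $V$ on $\mathcal D_t$, and sets $\mathcal W_t\subset\mathbb Z^d$ of *used letters*. Start with $\mathcal D_0=\mathcal W_0=\emptyset$. At time $t=1,2,\dots$:

- The point $(u,j)$ is *demanded at time $t$* if either $j=\kappa+1$ and $\mathrm{dist}(u,\mathcal A)\le2m$; or $j\ge\kappa+2$ and there is $v$ with $|u-v|\le2m$, $B(v,m)\times\{j-1\}\subset\mathcal D_{t-1}$, and $(v,j-1)$ bad. It is *pending at time $t$* if it is demanded at time $t$ and not in $\mathcal D_{t-1}$.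
- For each $u$ having a pending point, let $j$ be its minimal pending level. If the letter $w=u+Kte_1$ is not in $\mathcal W_{t-1}$, reveal $(u,j)$ using $w$: set $V_{u,j}=\tilde Y_w$ and put $(u,j)$ in $\mathcal D_t$ and $w$ in $\mathcal W_t$. Everything in $\mathcal D_{t-1}$ and $\mathcal W_{t-1}$ stays, and nothing else is added.

For fixed $t$ the map $u\mapsto u+Kte_1$ is injective, so each letter is used at most once, and each point is revealed at most once, with one letter. At time $1$ only level $\kappa+1$ is demanded, and demand at level $j$ requires revealed points at level $j-1$; hence levels demanded at time $t$, and levels in $\mathcal D_t$, are at most $\kappa+t$. A demanded point stays demanded. Finally, by the second rule: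

**(O)** If $u$ has a pending point at time $t$, then $u+Kte_1\in\mathcal W_t$.

For points of level $>\kappa$ that are never revealed, put $V_{u,j}=V''_{u,j}$, where $V''$ is an auxiliary i.i.d. field with law $\nu$, independent of $Y$. It is used only for the analysis, so there is no conflict with entropy.

**Lemma 1.** $V$ is i.i.d. with law $\nu$.

*Proof.* The point is that the choice of a letter is made before the letter is seen.

**Step 1: the filtration.** Let $\mathcal F_0=\sigma(Y^1,\dots,Y^\kappa)$. The sets $\mathcal D_1,\mathcal W_1$ and the assignment of letters to points at time 1 are $\mathcal F_0$-measurable. Inductively, suppose that $\mathcal D_{t+1},\mathcal W_{t+1}$ and the assignment up to time $t+1$ are $\mathcal F_t$-measurable. Let $\mathcal F_{t+1}$ be generated by $\mathcal F_t$ and, for all $w$, the variables equal to $\tilde Y_w$ on $\{w\in\mathcal W_{t+1}\setminus\mathcal W_t\}$ and to a cemetery symbol elsewhere. Then $V|_{\mathcal D_{t+1}}$ is $\mathcal F_{t+1}$-measurable, hence so are $\mathcal D_{t+2},\mathcal W_{t+2}$ and the assignment up to time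 $t+2$.

**Step 2: unused letters are fresh.** We claim that for bounded $\mathcal F_t$-measurable $H$, finite $Q\subset\mathbb Z^d$ and functions $g_w$ on $\mathbb A$, with $\nu(g)=\int g\,d\nu$,
$$\mathbb E\Big[H\,\mathbf 1\{Q\cap\mathcal W_t=\emptyset\}\prod_{w\in Q}g_w(\tilde Y_w)\Big]=\mathbb E\big[H\,\mathbf 1\{Q\cap\mathcal W_t=\emptyset\}\big]\prod_{w\in Q}\nu(g_w).\tag{2}$$
For $t=0$ this is independence of $\tilde Y$ and $\mathcal F_0$. Assume (2) for $t$. By linearity and bounded convergence it suffices at $t+1$ to treat $H=\mathbf 1_{H'}$ with $H'\in\mathcal F_{t+1}$. Both sides are finite signed measures in $H'$, so by the $\pi$–$\lambda$ theorem it suffices to treat $H'$ in a $\pi$-system containing the whole space and generating $\mathcal F_{t+1}$. We take the events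
$$H'=H_0\cap\bigcap_{w\in Q'}\{w\in\mathcal W_{t+1}\setminus\mathcal W_t,\ \tilde Y_w\in E_w\},\qquad H_0\in\mathcal F_t,\ Q'\text{ finite},\ E_w\subset\mathbb A.$$
They are closed under intersection, and they generate $\mathcal F_{t+1}$ because $\{w\notin\mathcal W_{t+1}\setminus\mathcal W_t\}\in\mathcal F_t$. If $Q\cap Q'\ne\emptyset$, then $H'\cap\{Q\cap\mathcal W_{t+1}=\emptyset\}=\emptyset$ and both sides vanish. Otherwise put
$$H_1=H_0\cap\{Q'\subset\mathcal W_{t+1}\setminus\mathcal W_t\}\cap\{Q\cap\mathcal W_{t+1}=\emptyset\}.$$
By Step 1, $H_1\in\mathcal F_t$, and $H_1\subset\{(Q\cup Q')\cap\mathcal W_t=\emptyset\}$. Now (2) at time $t$ for the set $Q\cup Q'$ shows that the left side at time $t+1$ equals $\Pr(H_1)\prod_{Q'}\nu(E_w)\prod_Q\nu(g_w)$. With all $g_w=1$ it gives $\Pr(H'\cap\{Q\cap\mathcal W_{t+1}=\emptyset\})=\Pr(H_1)\prod_{Q'}\nu(E_w)$. Together these are (2) at $t+1$.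

**Step 3: one time step does not change the law.** Let $V^{(t)}_z=V_z$ if $z\in\mathcal D_t$ or $z$ has level $\le\kappa$, and $V^{(t)}_z=V''_z$ otherwise. Then $V^{(0)}$ is i.i.d. with law $\nu$. Let $Z$ be a finite set of points of level $>\kappa$, let $H_0\in\mathcal F_0$, and let $g_z$ be functions on $\mathbb A$. Split the probability space according to $Z_1=Z\cap\mathcal D_t$, $Z_2=Z\cap(\mathcal D_{t+1}\setminus\mathcal D_t)$, $Z_3=Z\setminus\mathcal D_{t+1}$ and the letters $w(z)$ revealing $z\in Z_2$. These letters are distinct and not in $\mathcal W_t$. By Step 1 this is a partition into countably many events $\Omega'\in\mathcal F_t$. On $\Omega'$ the values $V_z$, $z\in Z_1$, are $\mathcal F_t$-measurable, $V_z^{(t+1)}=\tilde Y_{w(z)}$ for $z\in Z_2$, and $V^{(t+1)}_z=V''_z$ for $z\in Z_3$. By independence of $V''$ from $Y$, and by (2) with $Q=\{w(z):z\in Z_2\}$,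
$$\mathbb E\Big[\mathbf 1_{H_0\cap\Omega'}\prod_{z\in Z}g_z(V_z^{(t+1)})\Big]=\mathbb E\Big[\mathbf 1_{H_0\cap\Omega'}\prod_{z\in Z_1}g_z(V_z)\Big]\prod_{z\in Z_2\cup Z_3}\nu(g_z).$$
For $V^{(t)}$ the coordinates in $Z_2\cup Z_3$ are $V''_z$ on $\Omega'$, so the same value is obtained. Summing over $\Omega'$, and since $H_0\in\mathcal F_0$ is arbitrary, $V^{(t+1)}$ and $V^{(t)}$ have the same law. Each coordinate changes at most once, so $V^{(t)}\to V$ coordinatewise, and $V$ is i.i.d. with law $\nu$. $\square$

## 5. Reading off the spin and bounding the radius by a waiting time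

This section turns the algorithm into a coding and bounds $R$ by a waiting time.

**Lemma 2 (locality).** Let $\sigma_t(u)$ be the list of (level, reveal time, value) of the points $(u,j)\in\mathcal D_t$. For every $y$, $\sigma_t(u)$ is a function of $y|_{B(u,\ell_t)}$, where $\ell_t=(\kappa+2)m+Kt$.

*Proof.* Induction on $t$; for $t=0$ the list is empty. Let $t\ge1$. Whether $a\in\mathcal A$ depends on badness at sites within $(\kappa-1)m$ of $a$, hence on $y|_{B(a,\kappa m)}$; so $\mathcal A\cap B(u,2m)$ depends on $y|_{B(u,(\kappa+2)m)}$. The remaining demands at $u$ at time $t$, and which demanded points are pending, depend on the lists $\sigma_{t-1}(x)$ with $|x-u|\le3m$, hence on radius $3m+\ell_{t-1}\le\ell_t$. The letter $u+Kte_1$ lies in $\mathcal W_{t-1}$ iff for some $1\le s<t$ the site $u+K(t-s)e_1$ revealed a point at time $s$; this depends on radius $K(t-s)+\ell_s=\ell_t$. Finally, $\tilde y_{u+Kte_1}$ is at distance $Kt\le\ell_t$ from $u$. $\square$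

**Step 1: the waiting time.** Let $\mathcal N_{>\kappa}$ be the set of points of $\mathcal N$ of level $>\kappa$, and $\tau=\inf\{t\ge0:\mathcal N_{>\kappa}\subset\mathcal D_t\}$. Explore $\mathcal N$ level by level. The parts at levels $\le\kappa+1$ are determined by $V$ at levels $\le\kappa$. For $i=\kappa+1,\kappa+2,\dots$: if the level-$i$ part of $\mathcal N$ is contained in $\mathcal D_t$, its values are known and determine the level-$(i+1)$ part. Levels in $\mathcal D_t$ are $\le\kappa+t$. So at level $\kappa+t+1$ at the latest we meet either a needed point outside $\mathcal D_t$, and then $\tau>t$, or an empty level, and then $\tau\le t$ and $X_{\mathbf 0}$ is a function of the values seen. Therefore the event $\{\tau\le t\}$, and $X_{\mathbf 0}$ on it, depend only on $V$ at levels $\le\kappa$ and on $\mathcal D_t$ with its values, not on $V''$, at sites $u$ with $|u|\le(\kappa+t+1)m$. By Lemma 2 they are functions of $Y|_{B(r_t)}$ with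
$$r_t=(\kappa+t+1)m+\ell_t=(2\kappa+3)m+5mt.$$

**Step 2: the coding.** Let $\varphi(Y)_{\mathbf 0}=X_{\mathbf 0}$ if $\tau<\infty$ and a fixed symbol otherwise, and extend equivariantly. If $y'$ agrees with $y$ on $B(r_{\tau(y)})$, then $\tau(y')\le\tau(y)$ and $\varphi(y')_{\mathbf 0}=\varphi(y)_{\mathbf 0}$. Hence
$$R\le(2\kappa+3)m+5m\tau.\tag{3}$$
The construction of $V$ is translation-equivariant. So if $\tau<\infty$ a.s., then $\varphi(Y)=X$ a.s., and $X\sim\mu$ by Lemma 1 and Section 3. It remains to show, for a suitable $\kappa$, that $\Pr(\tau>n)\le Ce^{-cn}$.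

## 6. A long wait forces a crowded connected set of letters

As for the coin, we follow a waiting point back in time and close up the set of occupied letters.

**Lemma 3 (histories).** If $(u,j)$ is pending at time $t$, there are points $(u_s,j_s)$, $1\le s\le t$, with $(u_t,j_t)=(u,j)$, such that $(u_s,j_s)$ is pending at time $s$; $j_1=\kappa+1$ and $\mathrm{dist}(u_1,\mathcal A)\le2m$; and for $2\le s\le t$ either $(u_s,j_s)=(u_{s-1},j_{s-1})$, or $j_s=j_{s-1}+1$ and there is $v$ with $(v,j_{s-1})$ bad, $|u_{s-1}-v|\le m$, $|u_s-v|\le2m$. In particular $|u_s-u_{s-1}|\le3m$.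

*Proof.* At time 1 only level-$(\kappa+1)$ points are demanded, so the conditions at $s=1$ hold for any pending point. Let $s\ge2$ and let $(u_s,j_s)$ be pending at time $s$. If it is pending at time $s-1$, keep it. Otherwise, since it is not in $\mathcal D_{s-1}\supset\mathcal D_{s-2}$, it was not demanded at time $s-1$. Demand at level $\kappa+1$ does not depend on time, so $j_s\ge\kappa+2$. So there is $v$ with $|u_s-v|\le2m$, $(v,j_s-1)$ bad, and $B(v,m)\times\{j_s-1\}$ contained in $\mathcal D_{s-1}$ but not in $\mathcal D_{s-2}$. Some $(x,j_s-1)$ with $x\in B(v,m)$ was revealed at time $s-1$, hence was pending at time $s-1$. Take it as $(u_{s-1},j_{s-1})$. $\square$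

The *letters* of a history are $w_s=u_s+Kse_1$. By (O), $w_s\in\mathcal W_s$. Since $K-3m=m>0$, the first coordinates of $w_1,w_2,\dots$ strictly increase, so the $w_s$ are distinct; this is why $K$ was taken larger than $3m$. Also $|w_{s+1}-w_s|\le K+3m=7m$. We call the graph on $\mathbb Z^d$ that joins $x\neq y$ when $|x-y|\le7m$ the *$7m$-graph*.

For $a\in\mathbb Z^d$ let $\mathcal C(a)$ be the smallest set of points containing $(u,\kappa+1)$ for all $|u-a|\le2m$ and such that
$$(x,j)\in\mathcal C(a),\ |x-v|\le m,\ (v,j)\text{ bad},\ |u-v|\le2m\ \Longrightarrow\ (u,j+1)\in\mathcal C(a).$$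
This is the set of all requests that $a$ could cause; it replaces the number $\zeta_u$ of Section 1. It is a function of $V$ at levels $>\kappa$, so by Lemma 1 the family $\mathcal C(\cdot)$ is independent of $\mathcal A$.

**Lemma 4.** If $\tau>n$, there is a finite $\mathcal G\subset\mathbb Z^d$, connected in the $7m$-graph, with $|\mathcal G|\ge n+1$, meeting $B(\mathbf 0,5m(\kappa+n+1))$, and with
$$\Big|\bigcup_{a\in\mathcal A,\ \mathrm{dist}(a,\mathcal G)\le6m}\mathcal C(a)\Big|\ge|\mathcal G|.$$

*Proof.* **Step 1: a needed point is pending at time $n+1$.** Choose $(u,j)\in\mathcal N_{>\kappa}\setminus\mathcal D_n$ with minimal $j$, and let $(v_1=\mathbf 0,\dots,v_{j-1})$ and $v_j$ be as in the definition of $\mathcal N$; then $|u-v_{j-1}|\le2m$. If $j=\kappa+1$, then $v_\kappa\in\mathcal A$ and $(u,j)$ is demanded at time $n+1$. If $j\ge\kappa+2$, then $B(v_{j-1},m)\times\{j-1\}\subset\mathcal N$, so it lies in $\mathcal D_n$ by minimality of $j$, and again $(u,j)$ is demanded at time $n+1$. So $(u,j)$ is pending at time $n+1$. Hence $j\le\kappa+n+1$ and $|u|\le jm\le(\kappa+n+1)m$.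

**Step 2: its letters.** Let $\mathcal G_0=\{w_1,\dots,w_{n+1}\}$ be the letters of a history of $(u,j)$ at time $n+1$. Then $|\mathcal G_0|=n+1$, $\mathcal G_0\subset\mathcal W_{n+1}$, and $|w_{n+1}|\le(\kappa+n+1)m+4m(n+1)\le5m(\kappa+n+1)$.

**Step 3: closing up.** For $w\in\mathcal W_{n+1}$ let $z(w)$ be the point revealed by $w$, let $s(w)$ be the time at which this happened, and let $H(w)$ be the set of letters $w_1,\dots,w_{s(w)}=w$ of a fixed history of $z(w)$ at time $s(w)$. Then $H(w)\subset\mathcal W_{n+1}$, and $H(w)$ is connected in the $7m$-graph and contains $w$. Let $\mathcal G$ be the smallest set containing $\mathcal G_0$ with $w\in\mathcal G\Rightarrow H(w)\subset\mathcal G$. If $w'\in H(w)\setminus\{w\}$ has index $s'<s(w)$, then $w'\in\mathcal W_{s'}$, so $s(w')\le s'<s(w)$. Thus the recursion has depth at most $n+1$, and $\mathcal G$ is finite. It is connected because $\mathcal G_0$ is and each added $H(w)$ is connected and contains $w$.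

**Step 4: every letter serves a different request.** The points $z(w)$, $w\in\mathcal G$, are distinct. The history of $z(w)$ starts at some $(u_1,\kappa+1)$ with $|u_1-a|\le2m$ for some $a\in\mathcal A$, and $u_1+Ke_1\in H(w)\subset\mathcal G$. So $\mathrm{dist}(a,\mathcal G)\le2m+4m=6m$. Following the history step by step, $z(w)\in\mathcal C(a)$. So the union contains $|\mathcal G|$ distinct points. $\square$

## 7. Exponential moments of the requests

We now show that the requests coming from a given region are few with overwhelming probability. Let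
$$\vartheta=\frac1{2bN}.$$

**Step 1: badness at one level.** For a fixed level $j$ and finitely supported $g\ge0$,
$$\mathbb E\exp\Big(\sum_vg(v)\mathbf 1\{(v,j)\text{ bad}\}\Big)\le\prod_v\big(1+\delta(e^{Ng(v)}-1)\big)^{1/N}.\tag{4}$$
To see this, split $\mathbb Z^d$ into the $N$ residue classes mod $2m+1$ (in every coordinate) and apply Hölder's inequality with $N$ equal exponents. Within a class distinct sites are at distance $\ge2m+1$, so the balls $B(v,m)$ are disjoint and badness is independent. If moreover $g\le\frac1N$, then $e^x-1\le2x$ on $[0,1]$ (by convexity and $e-1\le2$) shows that the right side is at most $\exp(2\delta\sum_vg(v))$.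

**Lemma 5.** For deterministic finite $A'$, $\ \mathbb E\exp\big(\vartheta\big|\bigcup_{a\in A'}\mathcal C(a)\big|\big)\le e^{|A'|/N}$.

*Proof.* Let $\Gamma_i$ be the slice of $\bigcup_{a\in A'}\mathcal C(a)$ at level $\kappa+i$. Then $|\Gamma_1|\le b|A'|$ and $\Gamma_{i+1}=\mathcal B_i+B(2m)$ with $\mathcal B_i=\{v\in\Gamma_i+B(m):(v,\kappa+i)\text{ bad}\}$. Let $\mathcal H_i$ be generated by $V$ at levels $\kappa+1,\dots,\kappa+i-1$. Then $\Gamma_i$ is $\mathcal H_i$-measurable and level $\kappa+i$ is independent of $\mathcal H_i$. Since $2\vartheta b=\frac1N$ and $|\Gamma_i+B(m)|\le b|\Gamma_i|$, Step 1 with $g=\frac1N\mathbf 1_{\Gamma_i+B(m)}$ and then (1) give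
$$\mathbb E\big[e^{2\vartheta|\Gamma_{i+1}|}\mid\mathcal H_i\big]\le\mathbb E\big[e^{|\mathcal B_i|/N}\mid\mathcal H_i\big]\le e^{2\delta b|\Gamma_i|/N}\le e^{\vartheta|\Gamma_i|},$$
the last inequality being $2\delta b\le\frac1{2b}$. Hence $M_i=\exp\big(\vartheta\sum_{l\le i}|\Gamma_l|+\vartheta|\Gamma_i|\big)$ satisfies
$$\mathbb E[M_{i+1}\mid\mathcal H_i]=e^{\vartheta\sum_{l\le i}|\Gamma_l|}\,\mathbb E\big[e^{2\vartheta|\Gamma_{i+1}|}\mid\mathcal H_i\big]\le M_i.$$
Each $|\Gamma_i|$ is bounded, so $M_i$ is an integrable supermartingale. Since $M_1=e^{2\vartheta|\Gamma_1|}\le e^{2\vartheta b|A'|}=e^{|A'|/N}$, we get $\mathbb E\exp(\vartheta\sum_{l\le i}|\Gamma_l|)\le e^{|A'|/N}$. Let $i\to\infty$. $\square$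

**Lemma 6.** For finite $Q$, $\ \mathbb E\exp(|\mathcal A\cap Q|/N)\le\exp\big((2\delta b)^\kappa|Q|/N\big)$.

*Proof.* Let $S_1=\{v:(v,1)\text{ bad}\}$ and $S_{i+1}=\{v\in S_i+B(m):(v,i+1)\text{ bad}\}$, so that $\mathcal A=S_\kappa$. For finitely supported $0\le g\le\frac1N$, Step 1, applied conditionally on levels $\le i$, gives
$$\mathbb E\big[e^{\sum_{S_{i+1}}g}\mid\text{levels}\le i\big]\le\exp\Big(2\delta\sum_{v\in S_i+B(m)}g(v)\Big)\le\exp\Big(\sum_{x\in S_i}(\mathcal Lg)(x)\Big),\qquad\mathcal Lg(x)=2\delta\sum_{v\in B(x,m)}g(v).$$
Here $\mathcal Lg$ is finitely supported, $\sup\mathcal Lg\le2\delta b\sup g\le\sup g$, and $\sum\mathcal Lg\le2\delta b\sum g$. Start from $g=\frac1N\mathbf 1_Q$, iterate $\kappa-1$ times, and use Step 1 once more for $S_1$. The result is the bound $\exp(2\delta\sum\mathcal L^{\kappa-1}g)\le\exp\big(2\delta(2\delta b)^{\kappa-1}|Q|/N\big)\le\exp\big((2\delta b)^\kappa|Q|/N\big)$. $\square$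

Since $\mathcal A$ is independent of the levels $>\kappa$, Lemma 5 applied conditionally on $\mathcal A\cap Q$, followed by Lemma 6, gives
$$\mathbb E\exp\Big(\vartheta\Big|\bigcup_{a\in\mathcal A\cap Q}\mathcal C(a)\Big|\Big)\le\exp\big((2\delta b)^\kappa|Q|/N\big).\tag{5}$$

## 8. Counting cells instead of letters

**Why the direct union bound fails.** One would sum over all $\mathcal G$ of size $g$ and use (5) with $Q=\mathcal G+B(6m)$ and Markov's inequality. The gain per set is at best $e^{-\vartheta g}$. But at least $2^{g-1}$ sets of size $g$ contain a given site and are connected in the $7m$-graph: take increasing sequences with steps $e_1$ or $2e_1$. Since $b\ge5$ and $N\ge3$, we have $\vartheta\le\frac1{30}<\log2$, so the sum diverges. Enlarging $\kappa$ does not change $\vartheta$; it only thins $\mathcal A$. The remedy is to record only the large cells that $\mathcal G$ meets. This costs a factor exponential in $g/h$ instead of $g$. The price is that $Q$ becomes much larger than $\mathcal G$, and this is what $\kappa$ pays for.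

**Step 1: cells.** Let $h\ge1$ be an integer and $\Lambda=7mh$. Partition $\mathbb Z^d$ into cubes (*cells*) of side $\Lambda$, indexed by $\mathbb Z^d$. Two distinct cells are $*$-adjacent if their indices are at $\ell^\infty$-distance 1. Let $\mathcal G$ be finite and connected in the $7m$-graph, $|\mathcal G|=g$, let $\mathcal Q$ be the set of cells meeting $\mathcal G$, and $k=|\mathcal Q|$. Since $7m\le\Lambda$, a step in $\mathcal G$ changes each index coordinate by at most 1, so $\mathcal Q$ is $*$-connected. We claim
$$k\le5^d(1+g/h).\tag{6}$$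
Choose a maximal subset of $\mathcal Q$ with pairwise index $\ell^\infty$-distance $\ge3$, of size $k'$. By maximality every cell of $\mathcal Q$ is within index distance 2 of a chosen one, so $k\le5^dk'$. If $k'=1$, then $k\le5^d$. Let $k'\ge2$. For each chosen cell take a simple path in $\mathcal G$ from a point of it to another chosen cell. The other cell lies outside the $3^d$-block of cells around the first one, so the path leaves this block, and up to its first exit it has moved by more than $\Lambda=7mh$ in some coordinate, by steps of size $\le7m$. So more than $h$ steps were made, and at least $h$ distinct points of $\mathcal G$ lie in the block. Blocks of different chosen cells are disjoint. So $g\ge k'h\ge kh/5^d$.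

**Step 2: counting.** The number of $*$-connected sets of $k$ cells containing a given cell is at most $9^{dk}$. Such a set has a spanning tree, hence is the range of a closed $*$-walk of length $2(k-1)$ from the given cell, and there are at most $(3^d)^{2(k-1)}$ such walks.

**Step 3: choice of constants.** Put $\alpha=5^d(1+2d\log3)$ and choose in this order: $h=\lceil2\alpha/\vartheta\rceil$; $\Lambda=7mh$; and $\kappa\ge1$ with $(2\delta b)^\kappa(\Lambda+12m)^d\le1$. The last choice is possible since $2\delta b\le\frac1{2b}<1$ and since $\vartheta$ depends on neither $h$ nor $\kappa$.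

**Step 4: the tail of $\tau$.** For a set $\mathcal Q$ of $k$ cells let $Q=\bigcup\mathcal Q+B(6m)$; then $|Q|\le k(\Lambda+12m)^d$. By (5), Markov's inequality and the choice of $\kappa$,
$$\Pr\Big(\Big|\bigcup_{a\in\mathcal A\cap Q}\mathcal C(a)\Big|\ge g\Big)\le e^{-\vartheta g+k}.$$
If $\tau>n$, take $\mathcal G$ from Lemma 4, with $g=|\mathcal G|$, and let $\mathcal Q$ be the cells meeting it. Every $a\in\mathcal A$ with $\mathrm{dist}(a,\mathcal G)\le6m$ lies in $\mathcal A\cap Q$, so the event just bounded occurs. At most $P_n=(10m(\kappa+n+1)+1)^d$ cells meet $B(\mathbf 0,5m(\kappa+n+1))$, so at most $P_n9^{dk}$ sets $\mathcal Q$ of $k$ cells are possible. By (6), $k\le k_g:=5^d(1+g/h)$. A geometric sum with ratio $e9^d\ge2$ is at most twice its largest term, and $(e9^d)^{k_g}=e^{\alpha(1+g/h)}$. Hence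
$$\Pr(\tau>n)\le\sum_{g\ge n+1}P_n\sum_{1\le k\le k_g}(e9^d)^ke^{-\vartheta g}\le2P_ne^\alpha\sum_{g\ge n+1}e^{-\vartheta g+\alpha g/h}\le2P_ne^\alpha\sum_{g\ge n+1}e^{-\vartheta g/2}\le Ce^{-cn},$$
because $\alpha/h\le\vartheta/2$ and $P_n$ is polynomial in $n$. In particular $\tau<\infty$ a.s., and with (3) this proves Theorem B. $\blacksquare$

## 9. From weak spatial mixing to fast coalescence

We prove Theorem C by building a monotone automaton for which the Gibbs measure is invariant, and showing that $D(T)$ decays faster than every power of $T$ along a sequence.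

**Step 1: the automaton.** Let $0<q_1<\dots<q_k<1$ be the values of $q$. Take $U_v=(B_v,J_v)$ with $B_v$ Bernoulli$(\frac12)$ and, independently, $J_v\in\{1,\dots,k+1\}$ with $\Pr(J_v\le i)=q_i$ for $i\le k$. Call $v$ *active* if $B_v=1$ and $B_u=0$ for $0<|u-v|\le r$. If $v$ is not active let $F_U(\xi)_v=\xi_v$. If $v$ is active let $F_U(\xi)_v=+1$ iff $J_v\le i$, where $q_i=q((\xi_{v+u})_{0<|u|\le r})$. This is a range-$r$ automaton with finite alphabet, and $F_U(\xi)$ is nondecreasing in $\xi$ because $q$ is. For finite $\Lambda$ and a configuration $\eta$ let $F_U^{\Lambda,\eta}(\xi)$ be $F_U(\xi)$ on $\Lambda$ and $\eta$ off $\Lambda$.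

One time step is not enough for Theorem B: an inactive site copies its own value, so for Ising, where $r=1$, $D(1)\ge1-2^{-(2d+1)}$. This is why the criterion allows blocks of $T$ steps.

**Step 2: invariance.** Let $\mu$ be a Gibbs measure. Given $B$, the set $I$ of active sites has pairwise distances $>r$. Under $\mu$, given $\xi_{I^c}$, the $(\xi_v)_{v\in I}$ are independent, with $\xi_v=+1$ with probability $q((\xi_{v+u})_u)$. Indeed, take distinct $v_1,\dots,v_n\in I$ and signs $\epsilon_i$, and condition first on $\xi_{\{v_n\}^c}$. The conditional probability of $\{\xi_{v_n}=\epsilon_n\}$ is a function of $\xi|_{B(v_n,r)\setminus v_n}$, hence of $\xi_{I^c}$, so it factors out of $\mu(\xi_{v_i}=\epsilon_i,\,i\le n\mid\xi_{I^c})$. Repeat with $v_{n-1},\dots,v_1$. Now $F_U$ keeps $\xi_{I^c}$ and replaces $(\xi_v)_{v\in I}$ by variables which, given $B$ and $\xi_{I^c}$, are independent with the same laws. So $\mu$ is preserved by $F_U$. In the same way, with $I\cap\Lambda$ in place of $I$ and by consistency of the specification, $\pi_\Lambda^\eta$ extended by $\eta$ is invariant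 for $F_U^{\Lambda,\eta}$. Only the single-site conditional probabilities were used.

**Step 3: finite volume.** The chain on $\{\pm1\}^\Lambda$ given by $F^{\Lambda,\eta}$ is irreducible and aperiodic. Indeed, with $B_v=1$ at one site $v\in\Lambda$ and $B=0$ elsewhere on $\Lambda+B(r)$, the site $v$ is the only active one in $\Lambda$; then $J_v=1$ makes it $+1$ and $J_v=k+1$ makes it $-1$. With $B=0$ on $\Lambda$ nothing changes. All these have positive probability. So the chain converges to its unique invariant law $\pi^\eta_\Lambda$ from every start. We record three consequences.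

- $\pi_\Lambda^\eta$ depends on $\eta$ only within distance $r$ of $\Lambda$, because $F^{\Lambda,\eta}$ does.
- A law $\mu$ with the correct single-site conditional probabilities is a Gibbs measure in the sense of Section 2. For almost every $\eta$, the conditional law of $\xi_\Lambda$ given $\xi_{\Lambda^c}=\eta$ has the right conditional probability at each $v\in\Lambda$ given $\xi_{\Lambda\setminus v}$; so by Step 2 it is invariant for $F^{\Lambda,\eta}$, and it equals $\pi^\eta_\Lambda$. So Definition 2 fits the present setting.
- $F_U^{\Lambda,\eta}(\xi)$ is nondecreasing in $(\xi,\eta)$. Running two chains with ordered data and the same $U$, we see that $\pi_\Lambda^\eta$ is stochastically increasing in $\eta$. Averaging over the outside, every Gibbs measure satisfies $\pi^-_\Lambda\le_{st}\mu|_\Lambda\le_{st}\pi_\Lambda^+$, and for $\Lambda'\subset\Lambda$ consistency gives $\pi_\Lambda^+|_{\Lambda'}\le_{st}\pi_{\Lambda'}^+$ and $\pi_\Lambda^-|_{\Lambda'}\ge_{st}\pi_{\Lambda'}^-$.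

**Step 4: existence and uniqueness.** Limit points of $\pi^+_{\Lambda_L}$ exist by compactness and are Gibbs, because $\pi_\Lambda^\eta$ depends on finitely many coordinates of $\eta$ and so the defining identities pass to the limit. In a monotone coupling of $\pi^\pm_{\Lambda_L}$ the probability of disagreement at $v$ is $\frac12(\pi^+_{\Lambda_L}(\sigma_v)-\pi^-_{\Lambda_L}(\sigma_v))$. By Step 3, translation invariance and $v+\Lambda_{L-|v|}\subset\Lambda_L$, (WSM) bounds it by $\frac12C_0e^{-c_0(L-|v|)}\to0$. So the laws of $\pi^\pm_{\Lambda_L}$ on any fixed finite set merge. Every Gibbs measure lies between them, so on increasing functions of finitely many spins, which determine the law, all Gibbs measures agree. The Gibbs measure $\mu$ is unique, hence translation-invariant, and by Step 2 it is invariant for $F_U$.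

**Step 5: notation for the dynamics.** Let $X^\xi(t)=F_{U_t}\circ\dots\circ F_{U_1}(\xi)$ be the forward dynamics, $P_tf(\xi)=\mathbb Ef(X^\xi(t))$, $X^\pm(t)$ the dynamics from all $\pm1$, and $Z(t)$ the dynamics from $Z(0)\sim\mu$ independent of $U$, all with the same $U$. Then $X^-\le Z\le X^+$. Let $P_t^{\Lambda,+}$ be the semigroup of $F^{\Lambda,+}$. By monotonicity the backward composition at $\mathbf 0$ is constant iff its values from $+$ and $-$ agree, and reversing the i.i.d. fields $U_1,\dots,U_t$ does not change the law. So
$$D(t)=\Pr\big(X^+_{\mathbf 0}(t)\ne X^-_{\mathbf 0}(t)\big)=\tfrac12\big(a^+(t)+a^-(t)\big),\quad a^+(t)=\mathbb EX^+_{\mathbf 0}(t)-\mu(\sigma_{\mathbf 0}),\quad a^-(t)=\mu(\sigma_{\mathbf 0})-\mathbb EX^-_{\mathbf 0}(t).$$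
$D$ is nonincreasing: if $F_{U_1}\circ\dots\circ F_{U_t}(\cdot)_{\mathbf 0}$ is constant, so is $F_{U_1}\circ\dots\circ F_{U_{t+1}}(\cdot)_{\mathbf 0}$.

**Step 6: $D(t)\to0$.** Since $F_U\le F_U^{\Lambda_L,+}$ and both are monotone, $\mathbb EX_{\mathbf 0}^+(t)\le P_t^{\Lambda_L,+}\sigma_{\mathbf 0}(+)\to\pi_{\Lambda_L}^+(\sigma_{\mathbf 0})$ as $t\to\infty$. The same holds for minus, with the inequality reversed. So $\limsup_tD(t)\le\frac12C_0e^{-c_0L}$ for all $L$. This gives no rate in $t$. The rate comes from comparing times $t$ and $2t$.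

**Step 7: a recursion** (a variant of an argument of Martinelli–Olivieri). We show
$$D(2t)\le C_0e^{-c_0L}+|\Lambda_L|D(t)^2\qquad(t,L\ge1).\tag{7}$$
By the Markov property $a^+(2t)=\mathbb E[P_t\sigma_{\mathbf 0}(X^+(t))]-\mu(\sigma_{\mathbf 0})$. Let $E=\{X^+(t)=Z(t)\text{ on }\Lambda_L\}$ and let $Z^L$ equal $Z(t)$ on $\Lambda_L$ and $+1$ off $\Lambda_L$. On $E$ we have $X^+(t)\le Z^L$, so $P_t\sigma_{\mathbf 0}(X^+(t))\le P_t\sigma_{\mathbf 0}(Z^L)$. On $E^c$, $P_t\sigma_{\mathbf 0}(X^+(t))-P_t\sigma_{\mathbf 0}(Z^L)\le P_t\sigma_{\mathbf 0}(+)-P_t\sigma_{\mathbf 0}(-)=2D(t)$. Hence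
$$a^+(2t)\le\mathbb E[P_t\sigma_{\mathbf 0}(Z^L)]-\mu(\sigma_{\mathbf 0})+2D(t)\Pr(E^c).$$
Since $Z(t)\sim\mu$, the law of $Z^L$ is dominated by $\pi^+_{\Lambda_L}$ extended by $+$. The function $P_t\sigma_{\mathbf 0}$ is nondecreasing and at most $P_t^{\Lambda_L,+}\sigma_{\mathbf 0}$. By invariance of $\pi^+_{\Lambda_L}$, then (WSM), then Step 3,
$$\mathbb E[P_t\sigma_{\mathbf 0}(Z^L)]\le\pi_{\Lambda_L}^+(P_t^{\Lambda_L,+}\sigma_{\mathbf 0})=\pi^+_{\Lambda_L}(\sigma_{\mathbf 0})\le\pi_{\Lambda_L}^-(\sigma_{\mathbf 0})+C_0e^{-c_0L}\le\mu(\sigma_{\mathbf 0})+C_0e^{-c_0L}.$$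
By translation invariance of the pair $(X^+(t),Z(t))$ and $Z\le X^+$, $\Pr(E^c)\le|\Lambda_L|\Pr(X^+_{\mathbf 0}(t)\ne Z_{\mathbf 0}(t))=|\Lambda_L|\,a^+(t)/2$. So $a^+(2t)\le C_0e^{-c_0L}+|\Lambda_L|D(t)a^+(t)$. Exchanging the roles of $+$ and $-$ and reversing the inequalities gives the same bound for $a^-$, and averaging the two gives (7).

**Step 8: decay.** If $x=D(t)\in(0,1)$, take $L=\lceil\frac2{c_0}\log\frac1x\rceil$ in (7). Then $e^{-c_0L}\le x^2$, so $D(2t)\le C_0x^2+(2L+1)^dx^2\le x^{3/2}$ whenever $x\le x_0$, for some $x_0\in(0,1)$, since $L$ grows only like $\log\frac1x$. If $D(t)=0$, then $D(2t)=0$. By Step 6 there is $t_0$ with $D(t_0)\le x_0$, and induction gives $D(2^kt_0)\le x_0^{(3/2)^k}$. Hence $D(2^kt_0)(5r2^kt_0)^{2d}\to0$ as $k\to\infty$, and Theorem B applies with $T=2^kt_0$ for large $k$. This proves Theorem C. $\blacksquare$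

## 10. Weak spatial mixing for Ising below $\beta_c$

We prove Theorem A by checking the hypotheses of Theorem C with $r=1$. Here $q=e^{\beta s}/(e^{\beta s}+e^{-\beta s})$ with $s=\sum_{u\in N(\mathbf 0)}\eta_u$, which is nondecreasing in $\eta$ with values in $(0,1)$. Only (WSM) needs proof. By spin-flip symmetry its left side is $2\langle\sigma_{\mathbf 0}\rangle^+_{\Lambda_L}$. We use three facts.

- *Exponential decay.* By Aizenman–Barsky–Fernández (J. Stat. Phys. 47 (1987)), see also Duminil-Copin–Tassion (Comm. Math. Phys. 343 (2016)), for $\beta<\beta_c(d)$ there are $C,c>0$ with $\langle\sigma_{\mathbf 0}\sigma_x\rangle_{\mathbb Z^d}\le Ce^{-c|x|}$ for all $x$. Uniqueness is equivalent to zero spontaneous magnetization, so $\beta_c$ is the critical point of these works.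
- *GHS inequality.* For nonnegative fields, the truncated two-point functions $\langle\sigma_x;\sigma_y\rangle=\langle\sigma_x\sigma_y\rangle-\langle\sigma_x\rangle\langle\sigma_y\rangle$ are nonincreasing in the fields.
- *Griffiths (GKS) inequalities.* Free two-point functions increase when couplings or volume are added.

**Step 1: switch on the boundary.** Let $k_y$ be the number of neighbors of $y\in\Lambda_L$ outside $\Lambda_L$, and let $\langle\cdot\rangle_s$ be the free Ising measure on $\Lambda_L$ with additional external field $s\beta k_y$ at $y$, $0\le s\le1$. Then $\langle\sigma_{\mathbf 0}\rangle_0=0$ by symmetry and $\langle\cdot\rangle_1=\langle\cdot\rangle^+_{\Lambda_L}$.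

**Step 2: differentiate.** By GHS the truncated function at $s$ is at most that at $s=0$, which is $\langle\sigma_{\mathbf 0}\sigma_y\rangle_0$; by GKS this is at most the infinite-volume one. So
$$\frac d{ds}\langle\sigma_{\mathbf 0}\rangle_s=\beta\sum_yk_y\langle\sigma_{\mathbf 0};\sigma_y\rangle_s\le\beta\sum_yk_y\langle\sigma_{\mathbf 0}\sigma_y\rangle_0\le\beta\sum_yk_y\langle\sigma_{\mathbf 0}\sigma_y\rangle_{\mathbb Z^d}.$$

**Step 3: sum.** We have $k_y\ne0$ only if $|y|\ge L$, and $\sum_yk_y=2d(2L+1)^{d-1}$, because each of the $2d$ faces of the box contributes $(2L+1)^{d-1}$ edges. Hence $\langle\sigma_{\mathbf 0}\rangle^+_{\Lambda_L}\le C'L^{d-1}e^{-cL}\le C''e^{-cL/2}$. This is (WSM), and Theorem C gives Theorem A. $\blacksquare$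

## 11. Correlations bound the radius from below

We prove Proposition D. Let $X=\varphi(Y)$ be a coding from an i.i.d. process with $X$ distributed as the Ising measure, in a case where the Gibbs measure is unique.

**Step 1: the basic inequality.** Let $R_v$ be the coding radius at $v$ and $p=\Pr(R>r)$. Since $Y$ is i.i.d. and $X_v$ takes two values, $\{R_v\le r\}$ is, up to null sets, the event that the conditional law of $X_v$ given $Y|_{B(v,r)}$ is a point mass. Indeed, a.s. $X_v$ is a value of positive conditional probability, and if some $r'\le r$ gives a point mass then a.s. so does $r$. So $X'_v:=X_v\mathbf 1\{R_v\le r\}$ is a.s. a function of $Y|_{B(v,r)}$. If $|v|>2r$, the balls $B(\mathbf 0,r)$ and $B(v,r)$ are disjoint and $X'_{\mathbf 0},X'_v$ are independent, with equal means by stationarity. By uniqueness and spin-flip symmetry $\mathbb EX_{\mathbf 0}=0$, so $|\mathbb EX'_{\mathbf 0}|=|\mathbb E[X_{\mathbf 0}\mathbf 1\{R_{\mathbf 0}>r\}]|\le p$. Also $X_{\mathbf 0}X_v-X'_{\mathbf 0}X'_v$ vanishes unless $R_{\mathbf 0}>r$ or $R_v>r$, and has absolute value at most $1$.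 Thus
$$\langle\sigma_{\mathbf 0}\sigma_v\rangle\le(\mathbb EX'_{\mathbf 0})^2+\Pr(R_{\mathbf 0}>r\text{ or }R_v>r)\le p^2+2p\le3p\qquad(|v|>2r).\tag{8}$$

**Step 2: part (i).** Take $v=(2r+1)e_1$ in (8); this is the first inequality. For the second, GKS allows us to keep only the couplings on a straight path. On a path of length $n$ write each weight as $e^{\beta\sigma\sigma'}=\cosh\beta\,(1+\sigma\sigma'\tanh\beta)$ and expand; the correlation of the endpoints is $(\tanh\beta)^n$. So $\langle\sigma_{\mathbf 0}\sigma_{ne_1}\rangle\ge(\tanh\beta)^n$.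

**Step 3: part (ii).** At $\beta_c$ the Gibbs measure is unique (Yang for $d=2$; Aizenman–Duminil-Copin–Sidoravicius, Comm. Math. Phys. 334 (2015), for $d\ge3$), so (8) holds. Also $\sum_v\langle\sigma_{\mathbf 0}\sigma_v\rangle=\infty$ (Simon, Comm. Math. Phys. 77 (1980); Duminil-Copin–Tassion, Comm. Math. Phys. 343 (2016)). For $v\ne\mathbf 0$ use (8) with $r=\lfloor(|v|-1)/2\rfloor$, for which $2r<|v|$. We have $R>\lfloor(|v|-1)/2\rfloor$ iff $|v|\le2R$: for $|v|=2k$ both say $R\ge k$, and for $|v|=2k+1$ both say $R\ge k+1$. Hence
$$\infty=\sum_v\langle\sigma_{\mathbf 0}\sigma_v\rangle\le1+3\sum_{v\ne\mathbf 0}\Pr(|v|\le2R)\le1+3\,\mathbb E(4R+1)^d,$$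
since the ball $B(2R)$ has at most $(4R+1)^d$ sites. So $\mathbb ER^d=\infty$, and in particular exponential tails are impossible at $\beta_c$. $\blacksquare$
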